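# Minimal subcovers of covers of the plane by lines

## Removing superfluous lines when every point has finite degree

A family $\mathcal E$ of straight lines fills the plane. Must it contain a subfamily that still fills the plane and from which no line can be removed? The question comes from Taras Banakh and Dominic van der Zypen, "Minimal covers of hypergraphs", arXiv:1808.08067 (2018). The answer one would first guess is yes: as long as some line is superfluous, remove it, and go on, transfinitely if necessary. Let us fix the words and test this guess.

**Definition.** Let $\mathcal E$ be a family of sets. A subfamily $\mathcal C\subseteq\mathcal E$ is a *cover* (or *subcover*) of $\mathcal E$ if $\bigcup\mathcal C=\bigcup\mathcal E$. A cover $\mathcal C$ is *minimal* if every cover $\mathcal D\subseteq\mathcal C$ of $\mathcal E$ equals $\mathcal C$.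

A cover $\mathcal C$ is minimal if and only if every $C\in\mathcal C$ contains a point that lies in no other member of $\mathcal C$; call it a *private point* of $C$. Indeed, if $C$ has no private point, then $\mathcal C\setminus\{C\}$ is still a cover. If every member has a private point, then a proper subfamily that omits $C$ misses the private point of $C$.

Here are the simplest cases. If $\mathcal E$ is finite, removing superfluous members one by one must stop, and it stops at a minimal cover. If $\mathcal E$ consists of all lines of the plane, the horizontal lines form a minimal subcover. If $\mathcal E$ consists of all lines through the origin $O$, then $\mathcal E$ is already minimal, since every point other than $O$ is private. Add the line $y=1$ to this pencil: every line of the pencil contains a point that is neither $O$ nor on $y=1$, so all of the pencil must stay, $y=1$ is superfluous, and the pencil is the only minimal subcover. Finally, let $\mathcal E$ consist of all horizontal and all vertical lines. If a cover omits the line $y=b$, then the points $(a,b)$ force every vertical line $x=a$ into it. So a cover contains all horizontals or all verticals, and there are exactly two minimal subcovers.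

In the last example every point lies on two lines. Write $E_p$ for the set of members of $\mathcal E$ that contain $p$, and $\deg p=|E_p|$ for the *degree* of $p$.

**Warm-up 1.** If every point of $\bigcup\mathcal E$ has finite degree, then $\mathcal E$ has a minimal subcover.

*Proof.* By Zorn's lemma it is enough that the intersection of a nonempty chain of covers is a cover. Let $p$ be a point, and suppose that no member of the finite set $E_p$ lies in the intersection. For each $\ell\in E_p$ some cover in the chain omits $\ell$. The smallest of these finitely many covers omits all of $E_p$, so it misses $p$, a contradiction. $\square$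

So the guess is right for finite degrees. With infinite degrees the argument stops at the chain condition. Take all lines of the plane, let $\ell_0,\ell_1,\dots$ be distinct lines through $O$, and let $\mathcal C_n$ consist of all lines that miss $O$ together with $\ell_k$ for $k\ge n$. Each $\mathcal C_n$ is a cover, but $\bigcap_n\mathcal C_n$ misses $O$. And for arbitrary sets the guess itself is wrong: for the family of the sets $A_n=\{0,\dots,n\}$, $n\in\omega$, a subfamily is a cover if and only if it is infinite, and then removing one member leaves a cover. So no cover is minimal. An argument for lines must use the geometry, and we shall use only this: two distinct lines share at most one point.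

## Families of sets that pairwise share at most one point

**Theorem 1.** Let $L$ be a family of sets with $|\ell\cap m|\le 1$ for all distinct $\ell,m\in L$. Then $L$ has a minimal subcover. In particular, every cover of $\mathbb R^2$ by straight lines has a minimal subcover.

**Theorem 2.** Let $L$ be as in Theorem 1, let $C_0\subseteq L$, and let $x_0:C_0\to\bigcup L$ satisfy $x_0(\ell)\in\ell$. Put
$$L'=\{m\in L: x_0(\ell)\notin m\text{ for all }\ell\in C_0\setminus\{m\}\}.$$
There is a minimal subcover $C\supseteq C_0$ of $L$ in which every $\ell\in C_0$ is the only member containing $x_0(\ell)$ if and only if $C_0\subseteq L'$ and $\bigcup L'=\bigcup L$. Consequently, calling $\ell\in L$ *essential* if some point lies on $\ell$ and on no other member of $L$: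

1. $\ell$ belongs to every minimal subcover if and only if $\ell$ is essential;
2. $\ell$ belongs to some minimal subcover if and only if $\ell$ is not contained in the union of the essential members different from $\ell$.

**Remark (sharpness).** The hypothesis $|\ell\cap m|\le1$ cannot be weakened to "$\ell\cap m$ is finite": the sets $A_n$ above are all finite, and no cover of that family is minimal.

We work in ZFC and use choice freely. A cardinal is an initial ordinal. We need these textbook facts. If $\alpha$ is an infinite ordinal, then $|\alpha|\le\alpha<|\alpha|^+$, and $\alpha+1$ is not a cardinal. For infinite $\kappa$, a union of at most $\kappa$ sets of size at most $\kappa$ has size at most $\kappa$, and a finite sum of cardinals below $\kappa$ is below $\kappa$. A subset of $\nu^+$ of size $\nu^+$ is unbounded in $\nu^+$. Enumerations and sequences may have repetitions, so a nonempty set of size at most $\kappa$ can be enumerated as $(a_i)_{i<\kappa}$.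

From now on $L$ is a family as in Theorem 1 and $P=\bigcup L$. Elements of $P$ are *points*, elements of $L$ are *lines*, and $P$ and $L$ are treated as disjoint. Every point has degree at least $1$, and for distinct points $p,q$ we have $|E_p\cap E_q|\le1$. (The empty set may be a "line"; it never contains a point, and it does no harm below.)

The letters $\mu,\nu,\lambda,\kappa$ always denote **infinite** cardinals. $P_\mu,P_{<\mu},P_{\le\mu}$ are the sets of points whose degree is **infinite** and $=\mu$, $<\mu$, $\le\mu$, respectively. Points of finite degree are in none of these sets; for example $P_{<\omega}=\emptyset$. For an ordinal $i$ put $\|i\|=\max(|i|,\omega)$.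

## Choosing lines with private points, and how a greedy choice gets stuck

Instead of removing lines, let us build the minimal cover from below: choose lines, and promise each chosen line a private point.

**Definition.** A *state* is $\Sigma=(C,x)$ with $C\subseteq L$ and $x:C\to P$ such that $x(\ell)\in\ell$ and $x(\ell)\notin m$ for all $m\in C\setminus\{\ell\}$. Put $D=x[C]$. Lines in $C$ are *chosen*. A line that is not chosen is *dead* if it meets $D$, and *free* otherwise. A point is *covered* if it lies in $\bigcup C$. Write $\Sigma\le\Sigma'$ if $C\subseteq C'$ and $x=x'|_C$.

A state in which all points are covered is what we want: $C$ is then a subcover, and $x(\ell)$ is a private point of $\ell$, so $C$ is minimal.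

As a running example let $L_{\mathbb Q}$ be the family of all lines of rational slope in $\mathbb R^2$ (vertical lines excluded). Every point has degree $\omega$. With $C=\{y=0\}$ and $x(y=0)=O$ we get a state. The other lines of $L_{\mathbb Q}$ through $O$ are dead, all remaining lines not equal to $y=0$ are free, and the covered points are those of the $x$-axis.

The following facts are used all the time. Let $\Sigma\le\Sigma'$.

* Covered points stay covered.
* Dead lines stay dead: if $m\notin C$ contains $x(\ell)$ with $\ell\in C$, then $m\ne\ell$ and $x'(\ell)=x(\ell)\in m$, so $m\notin C'$.
* A line that is free at $\Sigma'$ is free at $\Sigma$, since chosen lines stay chosen and dead lines stay dead.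
* The union of a chain of states is a state, and a line dead at the union is dead at some member of the chain.
* Lines through an uncovered point are free or dead.

The sensible first attempt is greedy. Go through the points. When the current point $q$ is uncovered, choose a free line $\ell\ni q$ and put $x(\ell)=q$. This is again a state: $\ell$ misses $D$, and $q$ is on no chosen line. It kills only lines through $q$, hence **at most one line through any other point**. So if $P$ is countable and all degrees are infinite, the attempt succeeds: after $n$ steps an uncovered point has at most $n$ dead lines, so it still has a free one.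

In $L_{\mathbb Q}$ the attempt can get stuck after $\omega$ steps. Let $s_0,s_1,\dots$ enumerate the rationals. At step $n$ pick $q_n\ne O$ on the line $y=s_nx$, outside all lines chosen so far, and choose a line through $q_n$ of a rational slope other than $s_n$ that misses $q_0,\dots,q_{n-1}$; let $q_n$ be its private point. This is possible: the finitely many chosen lines miss $O$, so each of them meets $y=s_nx$ in at most one point; and only finitely many slopes are forbidden. The new line misses $O$ again. After $\omega$ steps every line of $L_{\mathbb Q}$ through $O$ is dead, and $O$ can never be covered.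

Serving $O$ first does not settle the matter, since continuum many points of degree $\omega$ want to be among the first $\omega$. So the greedy attempt has two difficulties: points of finite degree, which can lose all their lines after finitely many steps, and points whose infinite degree is no larger than the number of steps made before their turn. The first is easier.

## Tight states: keeping two free lines at every uncovered point of finite degree

**Definition.** A state is *tight* if every uncovered point of finite degree lies on at least two free lines.

For $L_{\mathbb Q}$ every state is tight. For the family of all horizontal and vertical lines, the empty state is tight, while the state with $C=\{y=0\}$, $x(y=0)=O$ is not: $x=0$ is dead, so $(0,1)$ is on only one free line.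

*Unions of chains.* The union of a nonempty chain of tight states is tight. Let $p$ have finite degree and be uncovered at the union. The finitely many lines through $p$ that are dead at the union are all dead at one member of the chain. At that member $p$ is on at least two free lines. They are not chosen at the union, as $p$ is uncovered there, and they are not dead there.

**Lemma 0.** There is a tight state without dead lines.

*Proof.* Choose all lines that contain a point of degree $1$, with such points as $x$-values. This is a state, and a dead line would be a second line through a point of degree $1$, so there is none. An uncovered point of finite degree has degree at least $2$, and none of its lines is chosen or dead, so all are free. $\square$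

The next lemma repairs tightness after a choice by choosing, in one stroke, all lines that have become the only hope of some point. What matters is that the repair kills nothing new.

**Lemma 1 (elementary step).** Let $\Sigma$ be tight, $\ell$ free, and $q\in\ell$ uncovered. There is a tight $\Sigma'\ge\Sigma$ with $\ell\in C'$ and $x'(\ell)=q$ such that every line free at $\Sigma$ and dead at $\Sigma'$ contains $q$.

*Proof.* **Step 1: make the choice.** Let $\Sigma_1$ be $\Sigma$ with $\ell$ added and $x_1(\ell)=q$. It is a state, since $\ell$ misses $D$ and $q\notin\bigcup C$. As $D_1=D\cup\{q\}$, a line dead at $\Sigma_1$ but not at $\Sigma$ contains $q$.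

**Step 2: choose the forced lines.** Let $T$ be the set of points $p$ of finite degree that are uncovered at $\Sigma_1$ and lie on exactly one line $n(p)$ free at $\Sigma_1$. Let $N=n[T]$, and for $n\in N$ pick $p_n\in T$ with $n(p_n)=n$. Let $\Sigma'$ be $\Sigma_1$ with all of $N$ added and $x'(n)=p_n$.

**Step 3: check that $\Sigma'$ is a state.** Each $n\in N$ is free at $\Sigma_1$, so it misses $D_1$. Each $p_n$ is uncovered at $\Sigma_1$, so it lies on no line of $C_1$. If $p_n\in n'\in N$, then $n'$ is a line through $p_n$ that is free at $\Sigma_1$, so $n'=n$.

**Step 4: check that $\Sigma'$ and $\Sigma_1$ have the same dead lines.** Lines dead at $\Sigma_1$ stay dead. Let $m$ be dead at $\Sigma'$; it is not chosen at $\Sigma'$, hence not at $\Sigma_1$. If $m$ meets $D_1$, it is dead at $\Sigma_1$. Otherwise $m$ contains some $p_n$. If $m$ were free at $\Sigma_1$, it would be the unique free line $n$ through $p_n$, which is chosen at $\Sigma'$; so $m$ is not free at $\Sigma_1$, hence dead there. With Step 1, a line free at $\Sigma$ and dead at $\Sigma'$ contains $q$.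

**Step 5: check tightness.** Let $p$ have finite degree and be uncovered at $\Sigma'$. Then $p\ne q$. At $\Sigma$ the point $p$ was on at least two free lines. None of them has been chosen since, and at most one has died by $\Sigma_1$, namely the line through $p$ and $q$. So at least one is free at $\Sigma_1$. If exactly one line through $p$ were free at $\Sigma_1$, then $p\in T$ and $p$ would be covered by $n(p)$. So at least two are free at $\Sigma_1$; they are not chosen at $\Sigma'$, and by Step 4 not dead there. $\square$

For horizontals and verticals, start from the empty state and take $\ell$ to be $y=0$ and $q=O$. Then $x=0$ dies, each $(0,b)$ with $b\ne0$ is left with the single free line $y=b$, and $N$ consists of all these lines. One elementary step chooses all horizontals.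

We call $q$ the *center* of the elementary step. It is uncovered before the step and covered after it, so different steps of one construction have different centers. With Lemma 1 the points of finite degree can always wait until the end:

**Lemma 3 (finish).** Let $\Sigma$ be a tight state at which all points of infinite degree are covered. Then $L$ has a minimal subcover.

*Proof.* Well-order the uncovered points; all have finite degree. Go through them, taking unions at limits. Whenever the current point $p$ is still uncovered, tightness gives a free line through $p$, and we perform an elementary step on it with center $p$. Tightness persists by Lemma 1 and at unions. In the end we have a state $(C,x)$ with all points covered. So $C$ is a subcover in which each $\ell$ has the private point $x(\ell)$. $\square$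

It remains to cover all points of infinite degree.

## Passages: which lines a point can lose

**Definition.** A *$\mu$-passage* $\Sigma\to\Sigma'$ is a transfinite (possibly trivial) sequence of tight states from $\Sigma$ to $\Sigma'$, in which successive states are obtained by elementary steps with centers in $P_{\le\mu}$ and unions are taken at limits. A point $p$ *loses* a line $\ell\ni p$ in the passage if $\ell$ is free at $\Sigma$ and dead at $\Sigma'$. A line is *$\mu$-good* at $\Sigma$ if it is free and contains an uncovered point of $P_{\le\mu}$.

Passages can be concatenated, also transfinitely often with unions at limits, and for $\nu\le\mu$ a $\nu$-passage is a $\mu$-passage. In $L_{\mathbb Q}$, one elementary step from the empty state on $y=0$ with center $O$ is an $\omega$-passage. In it, $(1,1)$ loses the line $y=x$; afterwards $y=1$ is $\omega$-good, and $y=x$ is not, being dead. In the family of all lines of the plane no line is ever $\omega$-good, since $P_{\le\omega}=\emptyset$.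

**Lemma 2.** Let $\Sigma\to\Sigma'$ be a $\mu$-passage.

* (a) A line free at $\Sigma$ and dead at $\Sigma'$ contains a center. Hence a point uncovered at $\Sigma'$ loses at most as many lines as there are centers.
* (b) A point uncovered at $\Sigma$ and on no $\mu$-good line at $\Sigma$ loses no line.
* (c) A line $\mu$-good at $\Sigma'$ is $\mu$-good at $\Sigma$.

*Proof.* (a) A line dead at a union is dead earlier, so the first state at which the line is dead is a successor state. Just before it the line is not dead, and it is not chosen because it ends up dead; so it is free. By Lemma 1 it contains the center of that step. A point $p$ uncovered at $\Sigma'$ is not a center, so it has at most one line in common with each center.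

(b) A lost line contains a center. The center is in $P_{\le\mu}$ and was uncovered just before its step, hence at $\Sigma$. So the lost line was $\mu$-good at $\Sigma$.

(c) A line free at $\Sigma'$ is free at $\Sigma$, and a point uncovered at $\Sigma'$ is uncovered at $\Sigma$. $\square$

## Closed pieces, and the case of countable degrees

In $L_{\mathbb Q}$ consider the set $\mathbb Q^2$ and the set $Y_{\mathbb Q}$ of all lines of $L_{\mathbb Q}$ through rational points. Two distinct lines of $Y_{\mathbb Q}$ are parallel or meet in a rational point. So a point outside $\mathbb Q^2$ lies on at most one line of $Y_{\mathbb Q}$. Serve the points of $\mathbb Q^2$ greedily in $\omega$ steps: this kills only lines of $Y_{\mathbb Q}$, so every other point of the plane loses at most one line, although infinitely many steps were made. The idea is to work piece by piece in such closed pieces.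

**Definition.** A *pair* is $Z=(X,Y)$ with $X\subseteq P$, $Y\subseteq L$, identified with $X\cup Y$; we write $X_Z,Y_Z$. It is *$\mu$-closed* if

* (c1) a common point of two distinct lines of $Y$ belongs to $X$;
* (c2) $E_p\subseteq Y$ for all $p\in X\cap P_{\le\mu}$.

It is *$<\!\mu$-closed* if (c1) holds and $E_p\subseteq Y$ for all $p\in X\cap P_{<\mu}$.

So $\mu$-closed implies $<\!\mu$-closed, and $\nu$-closed for $\nu\le\mu$; and $<\!\mu$-closed implies $\nu$-closed for $\nu<\mu$. Unions of chains of pairs preserve each property: two lines, or a point, of the union already lie in one member of the chain. The pair $(\mathbb Q^2,Y_{\mathbb Q})$ is $\omega$-closed. The *star* $(\{q\},E_q)$ is $\mu$-closed for all $\mu$, since distinct lines through $q$ meet only in $q$. In the family of all lines of the plane, where all degrees equal the cardinality $\mathfrak c$ of the continuum, $(\{O\},\emptyset)$ is $<\!\mathfrak c$-closed but not $\mathfrak c$-closed.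

For a family $G$ of pairs let $X_G,Y_G$ be the unions of the $X_Z$, $Y_Z$ with $Z\in G$. If $G$ is finite and its members satisfy (c1), then
$$p\notin X_G\ \Rightarrow\ |E_p\cap Y_G|\le|G|,\tag{1}$$
because two lines through $p$ in the same $Y_Z$ would put $p$ into $X_Z$.

**Definition.** A tight state $\Sigma$ is *$\mu$-complete over* a finite family $G$ of $\mu$-closed pairs if all dead lines lie in $Y_G$ and all points of $X_G\cap P_{\le\mu}$ are covered.

After serving $\mathbb Q^2$ as above, the state is $\omega$-complete over $\{(\mathbb Q^2,Y_{\mathbb Q})\}$. In general, at a state $\mu$-complete over $G$, an uncovered point of $P_{\le\mu}$ is outside $X_G$, so by (1) it is on at most $|G|$ dead lines: it is almost as good as new.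

It is tempting to build an increasing chain of closed pieces, serving in each step the new points. But when the pieces are uncountable, one step of the chain may bring uncountably many new points of degree $\omega$, and we are where we started. The way out is to treat the large step by induction on its size, keeping the earlier large pieces in the finite family $G$. This is why $G$ is allowed to have more than one member. When only the points of degree $\omega$ are served, this already works.

**Warm-up 2.** If every point has degree at most $\omega$, then $L$ has a minimal subcover.

*Proof.* We prove by induction on $\mu$ the claim $W(\mu)$: *if $\Sigma$ is $\omega$-complete over a finite family $G$ of $\omega$-closed pairs, and $S\subseteq P\cup L$ has $|S|\le\mu$, then there are a tight $\Sigma'\ge\Sigma$ and an $\omega$-closed $Z'\supseteq S$ with $|Z'|\le\mu$ such that $\Sigma'$ is $\omega$-complete over $G\cup\{Z'\}$.*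

**Step 1: countable pieces.** Let $\mu=\omega$, and let $Z'$ be the least $\omega$-closed pair containing $S$. It is countable: starting from $S$, repeat $\omega$ times adding $E_p$ for the points $p\in P_\omega$ already present and the intersection points of distinct lines already present. If $X_{Z'}\cap P_\omega=\emptyset$, let $\Sigma'=\Sigma$. Otherwise let $(p_n)_{n<\omega}$ enumerate $X_{Z'}\cap P_\omega$, and in turn, if $p_n$ is uncovered, perform an elementary step with center $p_n$ on a free line through it. Such a line exists: $p_n\notin X_G$, so $p_n$ was on at most $|G|$ dead lines at $\Sigma$, it has lost at most $n$ lines since by Lemma 2(a), and its degree is infinite. Let $\Sigma'$ be the union. Newly dead lines contain some center $p_n$, so they lie in $Y_{Z'}$ by (c2).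

**Step 2: larger pieces are chains of smaller ones.** Let $\mu>\omega$, and let $S=\{s_i:i<\mu\}$ (if $S=\emptyset$, take $Z'=\emptyset$ and $\Sigma'=\Sigma$). Put $\Sigma_\omega=\Sigma$, $Z_\omega=\emptyset$. For $\omega\le\alpha<\mu$ apply $W(|\alpha|)$ to $\Sigma_\alpha$, the family $G\cup\{Z_\alpha\}$ and the set $Z_\alpha\cup\{s_i:i\le\alpha\}$; this gives $\Sigma_{\alpha+1}$ and $Z_{\alpha+1}\supseteq Z_\alpha$. As $Z_\alpha\subseteq Z_{\alpha+1}$, the state $\Sigma_{\alpha+1}$ is $\omega$-complete over $G\cup\{Z_{\alpha+1}\}$, and $|Z_{\alpha+1}|\le|\alpha+1|$. At limits take unions; all the properties, including $|Z_\alpha|\le|\alpha|$, pass to unions. Then $\Sigma_\mu,Z_\mu$ are as required.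

**Step 3: conclusion.** Apply $W(\mu)$ with $\mu=\max(|P|,|L|,\omega)$ to the state of Lemma 0, to $G=\emptyset$ and to $S=P\cup L$. All points of degree $\omega$ become covered. Lemma 3 finishes. $\square$

Note that $G$ did not grow along the chain: $Z_{\alpha+1}$ replaced $Z_\alpha$. The same economy will be needed below.

## Points of large degree inside small pieces

With larger degrees, new trouble appears. A piece of size $\mu$ cannot be expected to contain all lines through a point of degree greater than $\mu$, which is why (c2) asks only for $p\in P_{\le\mu}$. So in a piece $Z$ of size $\mu$ the points of larger degree stay uncovered for the moment. They belong to $X_Z$, so (1) does not protect them, and they may lose a line again and again.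

Here is the danger in its smallest form. The edges of a simple graph, as two-element sets of vertices, form a family as in Theorem 1. Take a tree with a root $p$ of degree $\omega_1$, with neighbors $q_i$ ($i<\omega_1$), in which every other vertex has degree $\omega$. Serve each $q_i$ by an edge to one of its children, with $q_i$ as private point. This is a state. It respects the rule "small degrees first", and it kills all edges $pq_i$: the root can never be covered.

The remedy is visible in the same example. As soon as we take notice of $p$, and while some edge $pq_i$ is $\omega$-good, choose **that** edge with private point $q_i$. This serves a point of small degree, and it covers $p$ as a by-product. If, on the other hand, $p$ is on no $\omega$-good line, then by Lemma 2(b) no $\omega$-passage can hurt it any more. So after working at level $\nu$ we shall arrange that no uncovered point of our list is on a $\nu$-good line. Such a point may suffer again when we pass to a larger level $\lambda$. There may be very many levels below $\deg p$, so "few losses at each level" is not enough. We therefore order the list by priority and make sure that a point loses lines at a level only if a point earlier in the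 list gets covered at that level. A point with index $i$ has at most $|i|$ predecessors, and each of them gets covered at most once.

One more feature has to enter the induction. If we build a piece of size $\mu$ as the union of a chain of pieces of sizes below $\mu$, the union is only $<\!\mu$-closed: nobody has yet served its points of degree exactly $\mu$. Such a half-finished piece is handed over as the $Z$ of the following definition.

**Definition.** A *$\mu$-situation* is $(\Sigma,G,Z,a)$ such that:

* (S1) $\Sigma$ is tight, $G$ is a finite family of $\mu$-closed pairs, and $X_G\cap P_{\le\mu}$ is covered;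
* (S2) $Z$ is $<\!\mu$-closed, $|Z|\le\mu$, and $X_Z\cap P_{<\mu}$ is covered;
* (S3) all dead lines lie in $Y_G\cup Y_Z$;
* (S4) $a=(a_i)_{i<\mu}$ is a sequence in $P\cup L$ with $Z\subseteq\{a_i:i<\mu\}$, and every uncovered point of $X_Z\cap P_\mu$ lies on fewer than $\mu$ dead lines.

For the tree above, the empty state, $G=\emptyset$, $Z=(\{p\},\emptyset)$ and any sequence $a$ of length $\omega_1$ of vertices and edges with $a_0=p$ form an $\omega_1$-situation: the state is tight because there are no points of finite degree, there are no dead lines, and $Z$ has no point of degree less than $\omega_1$.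

**Proposition A($\mu$).** For every $\mu$-situation $(\Sigma,G,Z,a)$ there are $\Sigma',Z'$ such that:

* (A1) there is a $\mu$-passage $\Sigma\to\Sigma'$ with at most $\mu$ centers;
* (A2) $Z'$ is $\mu$-closed, $|Z'|\le\mu$, and $\{a_i:i<\mu\}\subseteq Z'$;
* (A3) $\Sigma'$ is $\mu$-complete over $G\cup\{Z'\}$;
* (A4) no point $a_i$ uncovered at $\Sigma'$ lies on a $\mu$-good line at $\Sigma'$;
* (A5) each point $a_i$ uncovered at $\Sigma'$ loses at most $\|i\|$ lines in the passage $\Sigma\to\Sigma'$;
* (A6) if a point $a_i$ uncovered at $\Sigma'$ loses a line, then for some $j<i$, $a_j$ is a point that is uncovered at $\Sigma$ and covered at $\Sigma'$.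

**Lemma B($\mu$).** For every $\mu$-situation there are $\Sigma',Z'$ satisfying (A1), (A2), (A3), (A5).

We prove A($\mu$) by induction on $\mu$. Assuming A($\nu$) for all infinite $\nu<\mu$, we first prove B($\mu$), and then derive A($\mu$) from B($\mu$).

## Countable pieces: B($\omega$)

Let $(\Sigma,G,Z,a)$ be an $\omega$-situation. The argument is that of Warm-up 2, Step 1, with the extra $Z$. Let $Z'$ be the least $\omega$-closed pair containing all $a_i$; it is countable by the same closing-off process. By (S4), $Z\subseteq Z'$. If $X_{Z'}\cap P_\omega=\emptyset$, let $\Sigma'=\Sigma$. Otherwise enumerate $X_{Z'}\cap P_\omega$ as $(p_n)_{n<\omega}$, and in turn, if $p_n$ is uncovered, perform an elementary step with center $p_n$ on a free line through it.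

Such a line exists. At $\Sigma$ the point $p_n$ is uncovered, so $p_n\notin X_G$ by (S1). If $p_n\notin X_Z$, then by (S3) and (1) for $G\cup\{Z\}$ it is on at most $|G|+1$ dead lines at $\Sigma$. If $p_n\in X_Z$, it is on finitely many by (S4). By Lemma 2(a) at most $n$ further lines through $p_n$ have died. As $\deg p_n=\omega$, a free line remains.

Let $\Sigma'$ be the union. (A1) and (A2) hold. For (A3): lines dead at $\Sigma$ lie in $Y_G\cup Y_Z\subseteq Y_G\cup Y_{Z'}$; newly dead lines contain a center in $X_{Z'}\cap P_\omega$, so they lie in $Y_{Z'}$ by (c2); and the points of $X_G\cap P_{\le\omega}$ and of $X_{Z'}\cap P_{\le\omega}$ are covered. (A5) holds by Lemma 2(a), since there are at most $\omega$ centers and $\|i\|=\omega$ for $i<\omega$. $\square$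

## Uncountable pieces: B($\mu$) from A($\nu$), $\nu<\mu$

Let $\mu>\omega$, let A($\nu$) hold for all infinite $\nu<\mu$, and let $(\Sigma,G,Z,a)$ be a $\mu$-situation.

**Step 1: see what the situation means for smaller cardinals.** Put $G'=G\cup\{Z\}$. For each $\nu<\mu$, the members of $G'$ are $\nu$-closed, because $Z$ is $<\!\mu$-closed; and $X_{G'}\cap P_{\le\nu}$ is covered at $\Sigma$, by (S1) and (S2). Lines dead at $\Sigma$ lie in $Y_{G'}$ by (S3). So below $\mu$ we may treat $Z$ as one more finished piece.

**Step 2: fix a bookkeeping, so that the piece we build will be $\mu$-closed and every element will get an index of controlled size.** For infinite $\nu<\mu$ let $J_\nu=\{i<\mu:\|i\|=\nu\}$. Thus $J_\omega=[0,\omega_1)$, and $J_\nu=[\nu,\nu^+)$ for $\nu>\omega$; these sets partition $\mu$. Fix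
$$h:[\omega,\mu)\to3\times\mu\times\mu$$
such that for each $\nu<\mu$ every triple in $3\times\nu^+\times\nu^+$ is the value $h(i)$ for a set of $i\in J_\nu\setminus\omega$ that is unbounded in $\nu^+$. Such an $h$ exists: $J_\nu\setminus\omega$ and $3\times\nu^+\times\nu^+$ have size $\nu^+$, so the former can be mapped onto the latter with all fibers of size $\nu^+$, and a subset of $\nu^+$ of that size is unbounded. For each $p\in P_{\le\mu}$ fix a surjection $k\mapsto\ell^p_k$ from $\mu$ onto $E_p$.

We shall construct by recursion states $\Sigma_\alpha$ and pairs $Z_\alpha$ for $\omega\le\alpha\le\mu$, with $|Z_\alpha|\le|\alpha|$, and elements $b_i\in P\cup L$ for $i<\mu$. When $Z_\beta\ne\emptyset$, let $(z^\beta_k)_{k<|\beta|}$ enumerate $Z_\beta$. Put $b_i=a_i$ for $i<\omega$. For $i\ge\omega$ with $h(i)=(t,j,k)$ put: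

* if $t=0$: $b_i=a_j$;
* if $t=1$, $\omega\le j\le i$, $Z_j\ne\emptyset$ and $k<|j|$: $b_i=z^j_k$;
* if $t=2$, $j<i$ and $b_j\in P_{\le\mu}$: $b_i=\ell^{b_j}_k$;
* in all other cases: $b_i=a_0$.

So $b_i$ depends only on $a$, on the $b_j$ with $j<i$, and on the $Z_\beta$ with $\beta\le i$; it is known as soon as $Z_i$ is (for $i\ge\omega$). We note three consequences.

* (b1) Each $a_i$ equals $b_{i'}$ for some $i'\ge\omega$ with $\|i'\|=\|i\|$: with $\nu=\|i\|$ take $i'\in J_\nu\setminus\omega$ with $h(i')=(0,i,0)$.
* (b2) Each element of $Z_\beta$ ($\omega\le\beta<\mu$) is $b_i$ for some $i\in J_{|\beta|}$: if it is $z^\beta_k$, take $i\in J_{|\beta|}\setminus\omega$ with $i\ge\beta$ and $h(i)=(1,\beta,k)$.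
* (b3) If $b_j\in P_{\le\mu}$, then every line of $E_{b_j}$ is some $b_i$, $i<\mu$: for the line $\ell^{b_j}_k$ put $\nu=\max(\|j\|,\|k\|)<\mu$ and take $i\in J_\nu\setminus\omega$ with $i>j$ and $h(i)=(2,j,k)$.

**Step 3: set up the recursion, which builds the piece as a chain of smaller pieces.** Put $\Sigma_\omega=\Sigma$, $Z_\omega=\emptyset$, and take unions at limits $\alpha>\omega$. We maintain:

* (R1) there is a $\mu$-passage $\Sigma\to\Sigma_\alpha$, extending the earlier ones, with at most $|\alpha|$ centers, all in $P_{<\mu}$;
* (R2) the $Z_\alpha$ increase, and $|Z_\alpha|\le|\alpha|$. If $\alpha$ is not a cardinal, $Z_\alpha$ is $|\alpha|$-closed and $X_{Z_\alpha}\cap P_{\le|\alpha|}$ is covered at $\Sigma_\alpha$. If $\alpha$ is a cardinal, $Z_\alpha$ is $<\!\alpha$-closed and $X_{Z_\alpha}\cap P_{<\alpha}$ is covered at $\Sigma_\alpha$;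
* (R3) lines dead at $\Sigma_\alpha$ lie in $Y_{G'}\cup Y_{Z_\alpha}$.

For $\alpha=\omega$ these hold trivially, (R3) by Step 1. *Step $\alpha$* of the recursion ($\omega\le\alpha<\mu$), with $\nu=|\alpha|$, is one of two kinds:

* (I) If $\alpha=\nu$ is a cardinal, apply A($\nu$) to $(\Sigma_\nu,G',Z_\nu,(b_i)_{i<\nu})$.
* (II) If $\alpha$ is not a cardinal, apply A($\nu$) to $(\Sigma_\alpha,G'\cup\{Z_\alpha\},\emptyset,c)$, where $c$ is an enumeration in type $\nu$ of $Z_\alpha\cup\{b_j:j\le\alpha\}$.

Let $\Sigma_{\alpha+1},Z_{\alpha+1}$ be the result. We argue by induction on $\alpha$: suppose that all steps below $\alpha$ have been made and (R1)–(R3) hold at all ordinals of $[\omega,\alpha]$. Step 4 bounds the losses up to $\Sigma_\alpha$, Step 5 shows that step $\alpha$ can be made, and Step 6 shows that (R1)–(R3) are preserved.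

**Step 4: bound the losses of each listed point by its index.**

**Claim L.** Let $\omega\le\alpha\le\mu$, $i<\alpha$, and let $b_i$ be a point uncovered at $\Sigma_\alpha$. Then $b_i$ loses at most $\|i\|$ lines in $\Sigma\to\Sigma_\alpha$.

*Proof.* Let $\nu=\|i\|$ and $\delta=\max(i,\omega)+2$, so $|\delta|=\nu$. If $\alpha\le\delta$, there are at most $|\alpha|\le\nu$ centers by (R1), and Lemma 2(a) applies. Let $\alpha>\delta$. We go through the steps $\beta\in[\omega,\alpha)$ in groups.

*Early steps, $\beta<\delta$.* By (R1) and Lemma 2(a) at most $|\delta|=\nu$ lines are lost in $\Sigma\to\Sigma_\delta$.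

*The remaining steps with $|\beta|=\nu$.* Step $\delta-1=\max(i,\omega)+1$ is of kind (II) with cardinal $\nu$, and its list contains $b_i$. By (A4), $b_i$ is on no $\nu$-good line at $\Sigma_\delta$. The steps $\beta\in[\delta,\nu^+)$ with $\beta<\alpha$ together form a $\nu$-passage starting at $\Sigma_\delta$. By Lemma 2(b), $b_i$ loses nothing in them.

*The steps with $|\beta|=\lambda>\nu$.* Here $\lambda$ is a cardinal with $\nu<\lambda<\alpha$. Step $\lambda$ is of kind (I), and $b_i$ has index $i<\lambda$ in its list. By (A5), $b_i$ loses at most $\nu$ lines in it. If it loses at least one, then by (A6) there is $j<i$ such that $b_j$ is a point that changes from uncovered to covered in step $\lambda$. Each $j$ does this in at most one step, so there are at most $|i|$ such $\lambda$. After step $\lambda$, by (A4), $b_i$ is on no $\lambda$-good line at $\Sigma_{\lambda+1}$. The steps $\beta\in(\lambda,\lambda^+)$ with $\beta<\alpha$ form a $\lambda$-passage starting at $\Sigma_{\lambda+1}$, so by Lemma 2(b) $b_i$ loses nothing in them.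

Every step belongs to one of these groups. Every lost line is lost in exactly one step, because a line dead at a limit state is dead before. So the total is at most $\nu+|i|\cdot\nu=\nu$. $\square$

**Step 5: check that A($\nu$) was applied to $\nu$-situations.** Let $\omega\le\alpha<\mu$ and $\nu=|\alpha|$.

In case (II), (S1) holds by Step 1 and (R2): the pairs in $G'\cup\{Z_\alpha\}$ are $\nu$-closed, and their points of infinite degree at most $\nu$ are covered. (S3) is (R3), and (S2), (S4) are trivial for the empty pair.

In case (I), (S1) holds by Step 1, (S2) by (R2), and (S3) by (R3). It remains to check (S4). If $\nu=\omega$, then $Z_\omega=\emptyset$. Let $\nu>\omega$. Then $Z_\nu=\bigcup_{\omega\le\beta<\nu}Z_\beta\subseteq\{b_i:i<\nu\}$ by (b2), since $J_{|\beta|}\subseteq|\beta|^+\subseteq\nu$. So a point of $X_{Z_\nu}\cap P_\nu$ uncovered at $\Sigma_\nu$ is $b_i$ for some $i<\nu$. It is not in $X_{G'}$, because $X_{G'}\cap P_{\le\nu}$ is covered. Hence by (1) it is on at most $|G'|$ lines dead at $\Sigma$, and by Claim L for $\alpha=\nu$ it has lost at most $\|i\|<\nu$ lines. So it is on fewer than $\nu$ dead lines at $\Sigma_\nu$.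

**Step 6: check that (R1)–(R3) are preserved.** *Successors.* The new passage is a $\nu$-passage with at most $\nu$ centers, and $\nu=|\alpha|=|\alpha+1|<\mu$; so (R1) holds. By (A2), $Z_{\alpha+1}$ is $\nu$-closed, $|Z_{\alpha+1}|\le\nu$, and $Z_\alpha\subseteq Z_{\alpha+1}$: in case (II) the list contains $Z_\alpha$, in case (I) this is the first part of (S4). By (A3), $X_{Z_{\alpha+1}}\cap P_{\le\nu}$ is covered, and dead lines lie in $Y_{G'}\cup Y_{Z_\alpha}\cup Y_{Z_{\alpha+1}}=Y_{G'}\cup Y_{Z_{\alpha+1}}$. As $\alpha+1$ is not a cardinal, this is what (R2) and (R3) demand.

*Limits $\alpha>\omega$.* The centers up to $\Sigma_\alpha$ form a union of $|\alpha|$ sets of size at most $|\alpha|$, and likewise for $Z_\alpha$; so (R1) and $|Z_\alpha|\le|\alpha|$ hold. A line dead at $\Sigma_\alpha$ is dead at an earlier $\Sigma_\beta$; so (R3) holds. If $\alpha$ is not a cardinal and $\nu=|\alpha|$, then the $Z_\beta$ with $\nu<\beta<\alpha$ are $\nu$-closed with $X_{Z_\beta}\cap P_{\le\nu}$ covered at $\Sigma_\beta$, and both properties pass to the union $Z_\alpha$. If $\alpha$ is a cardinal, (c1) passes to the union. Let $p\in X_{Z_\alpha}\cap P_{<\alpha}$. Then $p\in X_{Z_{\beta+1}}$ for some $\beta\in[\omega,\alpha)$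 with $|\beta|\ge\deg p$. As $Z_{\beta+1}$ is $|\beta|$-closed and $X_{Z_{\beta+1}}\cap P_{\le|\beta|}$ is covered at $\Sigma_{\beta+1}$, we get $E_p\subseteq Y_{Z_{\beta+1}}\subseteq Y_{Z_\alpha}$, and $p$ is covered. So (R2) holds.

The recursion thus runs up to $\mu$, and Claim L holds for all $\alpha\le\mu$.

**Step 7: check that the union of the chain is $\mu$-closed.** Put $Z'=Z_\mu$. Each $b_j$ lies in $Z'$, since it is in the list of step $\max(j,\omega)+1<\mu$, which is of kind (II). Hence by (b1) all $a_i$ lie in $Z'$. Conversely, by (b2), every element of $Z'=\bigcup_{\beta<\mu}Z_\beta$ (the union over $\omega\le\beta<\mu$) is some $b_i$, $i<\mu$. So a point $p\in X_{Z'}\cap P_{\le\mu}$ is some $b_j$, and by (b3) all lines of $E_p$ occur among the $b_i$, hence in $Z'$. With (c1) for unions of chains, $Z'$ is $\mu$-closed. Also $|Z'|\le\mu$ and $Z\subseteq\{a_i:i<\mu\}\subseteq Z'$. By (R2) and (R3) for $\alpha=\mu$, at $\Sigma_\mu$ all of $X_{Z'}\cap P_{<\mu}$ is covered, and dead lines lie in $Y_{G'}\cup Y_{Z'}=Y_G\cup Y_{Z'}$.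

**Step 8: serve the points of degree exactly $\mu$, without hurting the others too much.** Put $\Sigma^0=\Sigma_\mu$, take unions at limits, and for $i<\mu$ obtain $\Sigma^{i+1}$ from $\Sigma^i$ as follows:

* if $b_i$ is an uncovered point of degree $\mu$: an elementary step with center $b_i$ on a free line through $b_i$;
* if $b_i$ is an uncovered point with $\deg b_i\ne\mu$, and some free line through $b_i$ contains an uncovered $q\in X_{Z'}\cap P_\mu$: an elementary step on such a line with center such a $q$ (this covers $b_i$ as a by-product);
* otherwise $\Sigma^{i+1}=\Sigma^i$.

The free line needed in the first case exists. Since $b_i\in P_\mu$ is uncovered, $b_i\notin X_G$ by (S1). At $\Sigma$ it is on fewer than $\mu$ dead lines: by (S4) if $b_i\in X_Z$, and by (S3) and (1) for $G'$ otherwise. It lost at most $\|i\|<\mu$ lines up to $\Sigma_\mu$, by Claim L with $\alpha=\mu$, and at most $|i|<\mu$ since then, by Lemma 2(a). So fewer than $\mu=\deg b_i$ of its lines are dead.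

**Step 9: verify the conclusions for $\Sigma'=\Sigma^\mu$ and $Z'$.**

(A1) $\Sigma\to\Sigma_\mu\to\Sigma'$ is a $\mu$-passage with at most $\mu+\mu=\mu$ centers. (A2) is Step 7.

(A3) In Step 8 all centers are in $X_{Z'}\cap P_\mu$ (recall $b_i\in Z'$), so newly dead lines lie in $Y_{Z'}$ by (c2). Every point of $X_{Z'}\cap P_\mu$ is some $b_i$, hence covered at $\Sigma^{i+1}$. The points of $X_{Z'}\cap P_{<\mu}$ and of $X_G\cap P_{\le\mu}$ were covered already.

(A5) Let $a_i$ be a point uncovered at $\Sigma'$, and by (b1) let $a_i=b_{i'}$ with $i'\ge\omega$, $\|i'\|=\|i\|$. Up to $\Sigma_\mu$ it loses at most $\|i\|$ lines by Claim L, and up to $\Sigma^{i'}$ at most $|i'|=\|i\|$ more. Either kind of step at stage $i'$ would have covered it, so no step was made at stage $i'$. Hence $\deg a_i\ne\mu$, and no line through $a_i$ free at $\Sigma^{i'}$ contains a point of $X_{Z'}\cap P_\mu$ uncovered at $\Sigma^{i'}$. All later centers are such points, so by Lemma 2(a) nothing more is lost. In total $a_i$ loses at most $\|i\|$ lines. $\square$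

## Clearing the good lines: A($\mu$) from B($\mu$)

Let $(\Sigma,G,Z,a)$ be a $\mu$-situation. What B($\mu$) lacks is (A4) and (A6). We get them by rounds: as long as a listed point is on a $\mu$-good line, cover the first such point by a $\mu$-good line, then restore completeness with B($\mu$).

**Step 1: describe the rounds.** We construct $\Sigma^r,Z^r$ with $\Sigma^0=\Sigma$, $Z^0=Z$, unions at limits, such that the sequence $(Z^r)$ is increasing, $|Z^r|\le\mu$, and for $r\ge1$: $Z^r$ is $\mu$-closed, $\{a_i:i<\mu\}\subseteq Z^r$, and $\Sigma^r$ is $\mu$-complete over $G\cup\{Z^r\}$. At limits these properties pass to the union; only $|Z^r|\le\mu$ needs that there are few rounds, which is Step 3.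

Round $r$ is *active* if some point $a_i$ uncovered at $\Sigma^r$ is on a line $\mu$-good at $\Sigma^r$. Then let $i_r$ be the least such $i$, choose a $\mu$-good line $\ell\ni a_{i_r}$ and an uncovered $q\in\ell\cap P_{\le\mu}$, and perform the elementary step on $\ell$ with center $q$. Call the result $\Sigma^{r+}$. Apply B($\mu$) to
$$(\Sigma^{r+},\ G\cup\{(\{q\},E_q)\},\ Z^r,\ a^r),$$
where, for $\eta<\mu$ zero or a limit and $n<\omega$,
$$a^r_{\eta+2n}=a_{\eta+n},\qquad a^r_{\eta+2n+1}=z_{\eta+n},$$
and $(z_i)_{i<\mu}$ enumerates $Z^r\cup\{q\}$. Let $\Sigma^{r+1},Z^{r+1}$ be the result. The interleaving puts $Z^r$ and $q$ on the list while the index of each $a_i$ keeps its value of $\|\cdot\|$.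

If round $r$ is not active, apply B($\mu$) to $(\Sigma^r,G,Z^r,a^r)$, with $a^r$ as above and $(z_i)_{i<\mu}$ an enumeration of $Z^r$ (constantly $a_0$ if $Z^r=\emptyset$). Then stop, with $\Sigma'=\Sigma^{r+1}$ and $Z'=Z^{r+1}$.

**Step 2: check that B($\mu$) applies and that $G$ need not grow.** Consider an active round.

* (S1): $\Sigma^{r+}$ is tight, stars are $\mu$-closed, $X_G\cap P_{\le\mu}$ is covered, and $q$ is covered at $\Sigma^{r+}$.
* (S2): for $r=0$ this is (S2) of the given situation; for $r\ge1$ it follows from the properties of $Z^r$ and $\Sigma^r$.
* (S3): lines dead at $\Sigma^r$ lie in $Y_G\cup Y_{Z^r}$, and newly dead lines lie in $E_q$.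
* (S4): $a^r$ lists $Z^r$. For $r=0$, a point of $X_Z\cap P_\mu$ uncovered at $\Sigma^{0+}$ was on fewer than $\mu$ dead lines at $\Sigma$ and lost at most one more. For $r\ge1$ no point of $X_{Z^r}\cap P_\mu$ is uncovered.

In an inactive round the same reasons apply, without $q$. By (A2), in an active round $Z^r\cup\{q\}\cup\{a_i:i<\mu\}\subseteq Z^{r+1}$. As $q\in X_{Z^{r+1}}\cap P_{\le\mu}$, (c2) gives $E_q\subseteq Y_{Z^{r+1}}$. So the star is swallowed by $Z^{r+1}$, and $\Sigma^{r+1}$ is $\mu$-complete over $G\cup\{Z^{r+1}\}$; the family $G$ stays as it was.

**Step 3: show that the rounds stop.** In an active round $r$ the point $a_{i_r}$ changes from uncovered to covered, since it lies on $\ell$. So $r\mapsto i_r$ is an injection from the set of active rounds into $\mu$. All rounds before the last are active, so whenever round $r$ is reached, $|r|\le\mu$. Hence $|Z^r|\le\mu$ at limits too, and the construction stops at some round $r^*<\mu^+$.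

**Step 4: verify (A1)–(A4).** There are at most $\mu$ rounds, each with at most $1+\mu$ centers, all in $P_{\le\mu}$; so (A1) holds. (A2) and (A3) hold by B($\mu$) in the last round. For (A4): a point $a_i$ uncovered at $\Sigma'$ is uncovered at $\Sigma^{r^*}$, where it lies on no $\mu$-good line, because round $r^*$ is inactive. By Lemma 2(c) it lies on none at $\Sigma'$.

**Step 5: verify (A5) and (A6), by charging losses to earlier points.** Let $a_i$ be a point uncovered at $\Sigma'$. In the inactive round it loses nothing, by Lemma 2(b). Consider an active round $r$; then $i\ne i_r$, since $a_{i_r}$ gets covered. If $i<i_r$, then by minimality of $i_r$ the point $a_i$ is on no $\mu$-good line at $\Sigma^r$, and it loses nothing in the round by Lemma 2(b). If $i>i_r$, it loses at most one line in the step $\Sigma^r\to\Sigma^{r+}$, and then at most $\|i\|$ lines by (A5) of B($\mu$): if $i=\eta+n$, then $a_i=a^r_{\eta+2n}$ and $\|\eta+2n\|=\|\eta+n\|$. By injectivity of $r\mapsto i_r$ there are at most $|i|$ rounds with $i_r<i$. Each lost line is lost in one round. So $a_i$ loses at most $|i|\cdot(1+\|i\|)\le\|i\|$ lines in total. If it loses a line at all, this happens in an active round with $i_r<i$, and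 then $a_{i_r}$ is a point uncovered at $\Sigma$ and covered at $\Sigma'$. $\square$

By induction, A($\mu$) holds for all infinite cardinals $\mu$.

## Covering all points: proof of Theorem 1

If $L=\emptyset$, then $\emptyset$ is a minimal subcover. Let $L\ne\emptyset$. Let $\Sigma_{\mathrm{in}}$ be the tight state without dead lines of Lemma 0, let $\mu=\max(|P|,|L|,\omega)$, and let $a=(a_i)_{i<\mu}$ enumerate $P\cup L$. Then $(\Sigma_{\mathrm{in}},\emptyset,(\emptyset,\emptyset),a)$ is a $\mu$-situation: (S1) and (S2) are trivial for the empty family and the empty pair, there are no dead lines for (S3), and (S4) is trivial for the empty pair. By A($\mu$) there are a tight $\Sigma'$ and a pair $Z'$ containing all $a_i$, that is, $Z'=(P,L)$, such that $\Sigma'$ is $\mu$-complete over $\{Z'\}$. All degrees are at most $|L|\le\mu$, so all points of infinite degree are covered at $\Sigma'$. By Lemma 3, $L$ has a minimal subcover.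

If $\mathcal E$ is a cover of $\mathbb R^2$ by straight lines, two distinct members meet in at most one point, so $\mathcal E$ has a minimal subcover. $\blacksquare$

## Prescribing private points: proof of Theorem 2

**Step 1: the condition is necessary.** Let $C$ be a minimal subcover as described. If $m\in C$ and $\ell\in C_0\setminus\{m\}$, then $x_0(\ell)\notin m$, since $\ell$ is the only member of $C$ containing $x_0(\ell)$. So $C\subseteq L'$, hence $C_0\subseteq L'$ and $\bigcup L'=\bigcup L$.

**Step 2: the condition is sufficient.** The family $L'$ satisfies the hypothesis of Theorem 1, so it has a minimal subcover $C$. Since $\bigcup L'=\bigcup L$, it is a minimal subcover of $L$. Let $\ell\in C_0\subseteq L'$. By definition of $L'$, the only member of $L'$ containing $x_0(\ell)$ is $\ell$. As $C\subseteq L'$ covers $x_0(\ell)$, we get $\ell\in C$, and $\ell$ is the only member of $C$ containing $x_0(\ell)$.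

**Step 3: part 1, lines in every minimal subcover.** An essential line is in every subcover. If $\ell$ is not essential, then $L\setminus\{\ell\}$ has the same union as $L$. By Theorem 1 it has a minimal subcover, which is a minimal subcover of $L$ omitting $\ell$.

**Step 4: part 2, lines in some minimal subcover.** Let $\ell\in C$ with $C$ a minimal subcover. Some $p\in\ell$ lies in no other member of $C$. As $C$ contains all essential lines, $p$ is on no essential line other than $\ell$. So $\ell$ is not contained in the union of the essential members different from $\ell$.

Conversely, let $p\in\ell$ lie on no essential line other than $\ell$. Take $C_0=\{\ell\}$ and $x_0(\ell)=p$. Then $L'$ is $L$ without the lines $m\ne\ell$ through $p$, and $\ell\in L'$. We show that every point $r$ is covered by $L'$. If $r\in\ell$, this is clear. If $r\notin\ell$, then $r\ne p$, so at most one line through $r$ contains $p$. If there is none, all lines through $r$ are in $L'$. If there is such a line $m$, then $m\ne\ell$ because $r\notin\ell$; by the choice of $p$, the line $m$ is not essential. Hence $r$ is on another line, which does not contain $p$, since it shares only $r$ with $m$; so it is in $L'$. Thus $\bigcup L'=\bigcup L$,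 and Step 2 gives a minimal subcover containing $\ell$. $\blacksquare$
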